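\title{An invariant norm on the $p$-adic Schr\"odinger representation\\ from a supersingular elliptic curve}

\begin{abstract}
The Heisenberg group $H$ of $\mathbb{Q}_p^{d}\times\mathbb{Q}_p^{d}$ acts, through the Schr\"odinger representation with central character $\psi$, on the space $\mathcal{S}$ of locally constant, compactly supported $\mathbb{C}_p$-valued functions on $\mathbb{Q}_p^d$. Each Lagrangian subspace $\alpha$ determines an $H$-invariant norm $\|\cdot\|_\alpha$ on $\mathcal{S}$, a symplectic transform of the sup norm. We show that for every $p$, $d$ and $\psi$ there is an $H$-invariant norm on $\mathcal{S}$ that dominates none of the norms $\|\cdot\|_\alpha$. We realize $\mathcal{S}(\mathbb{Q}_p)$ as $\bigcup_n\Gamma(E,[p^n]^*\mathcal{O}([0]))$ for an elliptic curve $E$ with supersingular reduction and take the sup norm away from the residue disc of $0$. The key estimate says that for every cyclic subgroup $C\subset E$ of order $p^n$ there is a section of norm at most $1$ whose trace along $C$ is a constant of valuation less than $p/(p^2-1)$.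
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The Schr\"odinger representation}

Fix a prime $p$ and an integer $d\ge1$. The valuation and absolute value of $\mathbb{C}_p$ are normalized by $v(p)=1$ and $|p|=p^{-1}$. Fix a non-trivial smooth (that is, locally constant) character $\psi\colon(\mathbb{Q}_p,+)\to\mathbb{C}_p^\times$. Its kernel is open, so its values are roots of unity of $p$-power order, and $|\psi|=1$. Let $\mathcal{S}=\mathcal{S}(\mathbb{Q}_p^d)$ be the $\mathbb{C}_p$-vector space of locally constant, compactly supported functions $\mathbb{Q}_p^d\to\mathbb{C}_p$.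

Let $W=\mathbb{Q}_p^d\times\mathbb{Q}_p^d$ with the symplectic form $\omega((a,b),(a',b'))=a\cdot b'-a'\cdot b$. The Heisenberg group $H$ of $W$ consists of the elements $[a,b,t]$ with $a,b\in\mathbb{Q}_p^d$ and $t\in\mathbb{Q}_p$, multiplied by
\[
[a,b,t]\,[a',b',t']=\bigl[a+a',\,b+b',\,t+t'+\tfrac12(a\cdot b'-a'\cdot b)\bigr].
\]
We also write $[w,t]$ for $[a,b,t]$ when $w=(a,b)\in W$. For $d=1$ this is the group of unipotent upper triangular $3\times3$ matrices over $\mathbb{Q}_p$: send $[a,b,t]$ to the matrix with $a,b$ above the diagonal and $t+ab/2$ in the corner. The \emph{Schr\"odinger representation} $\rho_\psi$ of $H$ on $\mathcal{S}$ is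
\[
\bigl(\rho_\psi([a,b,t])f\bigr)(x)=\psi\bigl(t+\tfrac{a\cdot b}{2}\bigr)\,\psi(b\cdot x)\,f(x+a).
\]
The group law gives the commutation relation
\begin{equation}\label{eq:ccr}
\rho_\psi([w,t])\,\rho_\psi([w',t'])=\psi(\omega(w,w'))\,\rho_\psi([w',t'])\,\rho_\psi([w,t]).
\end{equation}
A representation of $H$ is \emph{smooth} if every vector is fixed by an open subgroup. We use the Stone--von Neumann theorem in the following form: $\rho_\psi$ is, up to isomorphism, the unique smooth irreducible representation of $H$ over $\mathbb{C}_p$ on which the center $\{[0,t]\}$ acts through $\psi$.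

\subsection{Invariant norms}

A \emph{norm} on $\mathcal{S}$ always means a non-archimedean norm over $\mathbb{C}_p$: $\|f\|=0$ if and only if $f=0$, $\|\lambda f\|=|\lambda|\,\|f\|$, and $\|f+f'\|\le\max(\|f\|,\|f'\|)$. It is \emph{$H$-invariant} if $\|\rho_\psi(h)f\|=\|f\|$ for all $h\in H$ and $f\in\mathcal{S}$. The unit ball of such a norm is an $H$-stable $\mathcal{O}_{\mathbb{C}_p}$-submodule that spans $\mathcal{S}$ and contains no line, so an invariant norm is an integral structure on the representation, and the completion is a Banach space on which $H$ acts by isometries. A norm $\|\cdot\|_1$ \emph{dominates} $\|\cdot\|_2$ if there is $C_0>0$ with $\|f\|_2\le C_0\|f\|_1$ for all $f\in\mathcal{S}$; equivalently, the identity of $\mathcal{S}$ extends to a continuous map from the first completion to the second. Two norms are \emph{equivalent} if each dominates the other.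

The sup norm is $H$-invariant because $|\psi|=1$, and the symplectic group moves it. The group $\mathrm{Sp}(W)$ acts on $H$ by $\gamma\cdot[w,t]=[\gamma w,t]$. For $\gamma\in\mathrm{Sp}(W)$ there is an operator $M_\gamma\in GL(\mathcal{S})$, unique up to a nonzero scalar, with $M_\gamma\rho_\psi(h)M_\gamma^{-1}=\rho_\psi(\gamma\cdot h)$ for all $h\in H$. Then
\[
\|f\|_\gamma=\sup_{x\in\mathbb{Q}_p^d}\bigl|(M_\gamma^{-1}f)(x)\bigr|
\]
is an $H$-invariant norm, well defined up to a positive constant. Up to such a constant it depends only on the Lagrangian subspace $\alpha=\gamma(\{0\}\times\mathbb{Q}_p^d)$ of $W$ (see Lemma~\ref{lem:functional}). Let $\mathrm{Gr}$ be the Grassmannian of Lagrangian subspaces of $W$, and for $\alpha\in\mathrm{Gr}$ let $\|\cdot\|_\alpha$ be the corresponding norm, with some fixed normalization.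

For $d=1$ the family contains the sup norm and the norm $f\mapsto\sup|\widehat f|$, where $\widehat f(x)=\int_{\mathbb{Q}_p}\psi(xy)f(y)\,dy$ and the integral is the finite sum defined by giving each coset of $p^n\mathbb{Z}_p$ the volume $p^{-n}\in\mathbb{Q}$. These two norms are far apart. The Fourier transform of the indicator function of $p^n\mathbb{Z}_p$ is $p^{-n}$ times the indicator function of $\{x:\psi(xp^n\mathbb{Z}_p)=1\}$, and $|p^{-n}|=p^n$. As $n$ runs over $\mathbb{Z}$, the ratio of the two norms is neither bounded above nor bounded away from $0$, so neither norm dominates the other.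

\subsection{The question and the answer}

It is easy to go up from the family $\{\|\cdot\|_\alpha\}$: the maximum of finitely many members is again an invariant norm, and it dominates each of them. One cannot go down, by the following known result, which we quote without proof.

\begin{theorem}[minimality]\label{thm:minimality}
Every $H$-invariant norm on $\mathcal{S}$ that is dominated by some $\|\cdot\|_\alpha$ is equivalent to $\|\cdot\|_\alpha$.
\end{theorem}

So the norms $\|\cdot\|_\alpha$ are minimal elements for domination, and one may guess that every invariant norm lies above one of them. The question, which comes from~\cite{Ophir}, is whether this guess can fail: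

\begin{quote}
\emph{Is there an $H$-invariant norm on $\mathcal{S}$ that does not dominate any of the norms $\|\cdot\|_\alpha$, $\alpha\in\mathrm{Gr}$?}
\end{quote}

The answer is yes, for every prime $p$ (including $p=2$), every $d\ge1$ and every $\psi$.

\begin{theorem}\label{thm:main}
There is an $H$-invariant norm $N$ on $\mathcal{S}(\mathbb{Q}_p^d)$ which does not dominate $\|\cdot\|_\alpha$ for any $\alpha\in\mathrm{Gr}$.
\end{theorem}

A linear functional $\mu\colon\mathcal{S}\to\mathbb{C}_p$ is \emph{$N$-bounded} if $|\mu(f)|\le C_0N(f)$ for some $C_0$ and all $f$. It is an \emph{eigenvector} of a subset $H'\subset H$ if for every $h\in H'$ the functional $\mu\circ\rho_\psi(h)$ is a scalar multiple of $\mu$, and it is \emph{fixed} by $H'$ if all these scalars equal $1$. We write $\widehat{\mathcal{S}}_N$ and $\widehat{\mathcal{S}}_\alpha$ for the completions of $\mathcal{S}$ for $N$ and $\|\cdot\|_\alpha$.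

\begin{theorem}\label{thm:strong}
The norm $N$ in Theorem~\ref{thm:main} can be chosen such that the following hold.
\begin{enumerate}
\item[(a)] There are $e_0\in\mathcal{S}$ with $N(e_0)=1$ and, for each $n\ge1$, a set $\Sigma_n\subset\mathcal{S}$ of at most $d\,p^{n-1}(p+1)$ elements with $N\le1$ on $\Sigma_n$, such that for every $\alpha\in\mathrm{Gr}$
\[
\max_{f\in\Sigma_n}\|f\|_\alpha\ \ge\ p^{\,n-\frac{p}{p^2-1}}\,\|e_0\|_\alpha .
\]
\item[(b)] If $\mu\ne0$ is an $N$-bounded functional and $0\ne a\in W$, then $\mu$ is not an eigenvector of $\{[ta,0]:t\in\mathbb{Z}_p\}$.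
\item[(c)] For every $\alpha\in\mathrm{Gr}$, the diagonal image of $\mathcal{S}$ is dense in $\widehat{\mathcal{S}}_N\oplus\widehat{\mathcal{S}}_\alpha$. That is, the completion of $\mathcal{S}$ for $\max(N,\|\cdot\|_\alpha)$ is the direct sum of the two completions.
\end{enumerate}
\end{theorem}

Part (a) is uniform in $\alpha$: one finite set of test vectors works for all Lagrangians at once. Theorem~\ref{thm:minimality} is used only in the proof of part (c).

Section~\ref{sec:traces} translates domination into the existence of a bounded fixed functional and shows how a trace identity rules such a functional out. Section~\ref{sec:example} finds the first trace identity by hand on the curve $y^2+y=x^3$ over $\mathbb{Z}_2$. Sections~\ref{sec:curve}--\ref{sec:norm} build the geometric model of $\rho_\psi$ and the norm $N$. Section~\ref{sec:key} proves the trace identity in general, and Sections~\ref{sec:proofs} and~\ref{sec:density} deduce the theorems.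

\section{Fixed functionals and traces}\label{sec:traces}

We first record what smooth characters look like. Let $\boldsymbol{\mu}_{p^\infty}\subset\mathbb{C}_p^\times$ be the group of roots of unity of $p$-power order.

\begin{lemma}\label{lem:characters}
There is $m\in\mathbb{Z}$ with $\ker\psi=p^m\mathbb{Z}_p$, and $\psi$ induces an isomorphism $\mathbb{Q}_p/p^m\mathbb{Z}_p\to\boldsymbol{\mu}_{p^\infty}$. Every smooth character $\chi$ of a finite-dimensional $\mathbb{Q}_p$-vector space equals $\psi\circ\beta$ for a unique $\mathbb{Q}_p$-linear form $\beta$.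
\end{lemma}

\begin{proof}
Let $m$ be minimal with $\psi(p^m\mathbb{Z}_p)=1$; it exists because $\psi$ is smooth and non-trivial. The proper subgroups of $\mathbb{Q}_p/p^m\mathbb{Z}_p$ are the groups $p^j\mathbb{Z}_p/p^m\mathbb{Z}_p$ with $j\le m$, so minimality makes $\mathbb{Q}_p/p^m\mathbb{Z}_p\to\boldsymbol{\mu}_{p^\infty}$ injective. It is surjective because $\boldsymbol{\mu}_{p^\infty}$ has no proper infinite subgroup.

A smooth character of $\mathbb{Q}_p^{\,l}$ is a product of smooth characters of the coordinates, so for existence let $\chi$ be a character of $\mathbb{Q}_p$ trivial on $p^r\mathbb{Z}_p$. Then $x\mapsto\chi(p^{r-m}x)$ is trivial on $p^m\mathbb{Z}_p$ and has values in $\boldsymbol{\mu}_{p^\infty}$, so it is $\psi$ composed with an endomorphism of $\mathbb{Q}_p/p^m\mathbb{Z}_p$. Such an endomorphism is multiplication by some $c\in\mathbb{Z}_p$, and $\chi(x)=\psi(cp^{m-r}x)$. For uniqueness, a nonzero linear form is onto $\mathbb{Q}_p$, so $\psi\circ\beta=1$ forces $\beta=0$.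
\end{proof}

The norm $\|\cdot\|_\alpha$ is generated by a single functional. For $\alpha\in\mathrm{Gr}$ the set $[\alpha,0]=\{[a,0]:a\in\alpha\}$ is a commutative subgroup of $H$, because $\omega$ vanishes on $\alpha$.

\begin{lemma}\label{lem:functional}
Let $\gamma\in\mathrm{Sp}(W)$, $\alpha=\gamma(\{0\}\times\mathbb{Q}_p^d)$ and $\mu_\gamma(f)=(M_\gamma^{-1}f)(0)$.
\begin{enumerate}
\item[(i)] The functional $\mu_\gamma$ is nonzero and fixed by $[\alpha,0]$, and every functional fixed by $[\alpha,0]$ is a multiple of $\mu_\gamma$.
\item[(ii)] $\|f\|_\gamma=\max_{h\in H}|\mu_\gamma(\rho_\psi(h)f)|$ for all $f\in\mathcal{S}$.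
\item[(iii)] An $H$-invariant norm $N$ dominates $\|\cdot\|_\gamma$ if and only if there is a nonzero $N$-bounded functional fixed by $[\alpha,0]$.
\end{enumerate}
\end{lemma}

\begin{proof}
Since $M_\gamma^{-1}\rho_\psi(\gamma\cdot h)=\rho_\psi(h)M_\gamma^{-1}$, composing with $M_\gamma^{-1}$ reduces (i) and (ii) to $\gamma=1$, $M_\gamma=1$, where $\mu_\gamma$ is evaluation at $0$.

(i) We have $(\rho_\psi([0,b,0])f)(0)=f(0)$. Conversely let $\mu$ be fixed by all $[0,b,0]$. A function vanishing at $0$ is a linear combination of indicator functions $\mathbf{1}_\Omega$ of cosets $\Omega=x_0+p^r\mathbb{Z}_p^d$ with $x_0\notin p^r\mathbb{Z}_p^d$. Pick a coordinate $i$ with $v(x_{0,i})<r$ and let $b$ be $p^{m-r}$ times the $i$-th basis vector. Then $\psi(b\cdot x)$ is constant on $\Omega$ with value $\zeta\ne1$, so $\mu(\mathbf{1}_\Omega)=\zeta\mu(\mathbf{1}_\Omega)$ and $\mu(\mathbf{1}_\Omega)=0$. Hence $\mu$ vanishes on the kernel of evaluation at $0$ and is a multiple of it.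

(ii) We have $|(\rho_\psi([a,b,t])f)(0)|=|f(a)|$, and $f$ takes finitely many values.

(iii) If $\|\cdot\|_\gamma\le C_0N$, then $|\mu_\gamma|\le C_0N$ by (ii). Conversely, if a nonzero $N$-bounded functional is fixed by $[\alpha,0]$, then $|\mu_\gamma|\le C_0N$ for some $C_0$ by (i), and (ii) with the invariance of $N$ gives $\|f\|_\gamma\le C_0N(f)$.
\end{proof}

Parts (i) and (ii) show that $\|\cdot\|_\gamma$ depends, up to a constant, only on $\alpha$. None of our statements changes when $\|\cdot\|_\alpha$ is multiplied by a positive constant, so for each $\alpha$ we fix one $\gamma$, take $\|\cdot\|_\alpha=\|\cdot\|_\gamma$, and write $\mu_\alpha=\mu_\gamma$. For example, if $d=1$ and $\alpha=\mathbb{Q}_p\times\{0\}$, the functional $f\mapsto\int f$ is fixed by the translations $[a,0,0]$, and $|\int\rho_\psi([a,b,t])f|=|\widehat f(b)|$; this identifies $\|\cdot\|_\alpha$ with $\sup|\widehat f|$.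

By (iii), the question is whether the space of $N$-bounded functionals can avoid having a vector fixed by any of the commutative groups $[\alpha,0]$, and Theorem~\ref{thm:strong}(b) says much more than that: there is no eigenvector even for a compact one-parameter subgroup. On a nonzero finite-dimensional space over $\mathbb{C}_p$ commuting operators do have a common eigenvector, which is a second reason for the guess above. In infinite dimension one would like to produce fixed vectors by averaging over compact subgroups. But averaging over $p^n$ elements divides by $p^n$, which can multiply norms by $p^n$. Our proof turns this obstruction into a tool. Suppose that $\mu\circ U=\mu$ for an operator $U$ on $\mathcal{S}$, and that vectors $f,e$ and a scalar $\mathfrak{d}$ satisfy the \emph{trace identity} $\sum_{j=0}^{p^n-1}U^jf=\mathfrak{d}\,e$. Applying $\mu$ gives $p^n\mu(f)=\mathfrak{d}\,\mu(e)$, that is,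
\begin{equation}\label{eq:trace}
|\mu(f)|=p^{\,n-v(\mathfrak{d})}\,|\mu(e)|.
\end{equation}
If for every $n$ there is such an identity with $N(f)\le1$, with the same $e$, and with $v(\mathfrak{d})$ bounded above, then no $N$-bounded functional with $\mu(e)\ne0$ is fixed by $U$. When $Ue=e$ the choice $f=e$ gives $\mathfrak{d}=p^n$, which is useless; one needs traces that are much less divisible than the order of the group.

\begin{example}\label{ex:sup}
Let $d=1$, $\ker\psi=\mathbb{Z}_p$, let $N$ be the sup norm and $e=\mathbf{1}_{\mathbb{Z}_p}$. For $U=\rho_\psi([1,0,0])$, translation by $1$, the function $f=\mathbf{1}_{p^n\mathbb{Z}_p}$ satisfies $\sum_{j=0}^{p^n-1}f(x+j)=e(x)$, a trace identity with $\mathfrak{d}=1$. For $U=\rho_\psi([0,1,0])$, multiplication by $\psi(x)$, a trace identity evaluated at $x=0$ reads $p^nf(0)=\mathfrak{d}$, so $v(\mathfrak{d})\ge n$ whenever $N(f)\le1$. The sup norm has the best possible traces in the direction $(1,0)$ and the worst possible ones in the direction $(0,1)$, which spans its Lagrangian.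
\end{example}

We want a norm with good traces in \emph{every} direction of $W$. For $d=1$ this suggests a model of $\rho_\psi$ in which a lattice $\mathbb{Z}_p^2\subset W$ acts through the translations of an elliptic curve $E$ by $E[p^n]\cong(\mathbb{Z}/p^n)^2$, and an integral structure that singles out no cyclic subgroup of $E[p^n]$. Supersingular reduction provides this: all $p$-power torsion points reduce to $0$, and their distance to $0$ depends only on their order.

\section{A trace identity by hand}\label{sec:example}

Let $p=2$ and let $E$ be the curve $y^2+y=x^3$ over $\mathbb{Z}_2$. Its discriminant is $-27$, so it has good reduction. Negation is $(x,y)\mapsto(x,-1-y)$, so the points of order $2$ are $c_i=(x_i,-\tfrac12)$, $i=1,2,3$, where $x_i^3=-\tfrac14$ and hence $v(x_i)=-\tfrac23$. Let $Y$ be the set of points of $E(\mathbb{C}_2)$ with $|x|\le1$ and $|y|\le1$. It contains no point of $E[2]$, and $|2y+1|=1$ on $Y$.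

We look for a function $s$ with at most simple poles at the four points of $E[2]$, with $|s|\le1$ on $Y$, and with $s(P)+s(P+c_1)$ a constant of valuation less than $1$. From
\[
\operatorname{div}(x-x_1)=2[c_1]-2[0],\qquad \operatorname{div}(2y+1)=[c_1]+[c_2]+[c_3]-3[0]
\]
we see that $\xi=(x-x_1)/(2y+1)$ has divisor $[0]+[c_1]-[c_2]-[c_3]$. Translation by $c_1$ swaps $0$ with $c_1$ and $c_2$ with $c_3$, so it preserves this divisor, and $\xi(P+c_1)=\varepsilon\,\xi(P)$ for a constant $\varepsilon$; translating twice gives $\varepsilon^2=1$. If $\varepsilon=1$, then $\xi$ descends to a function on the elliptic curve $E/\{0,c_1\}$ with a single simple pole, which is impossible. So $\varepsilon=-1$. The function $\xi$ has trace $0$, and on $Y$ it has absolute value $|x_1|=2^{2/3}$, but it is very close to a constant there: subtracting that constant, put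
\[
s=x_1+\xi=\frac{x+2x_1y}{2y+1}.
\]
Since $v(2x_1)=\tfrac13>0$, we have $|s|\le1$ on $Y$, and
\[
s(P)+s(P+c_1)=2x_1,\qquad v(2x_1)=\tfrac13 .
\]
By \eqref{eq:trace}, a functional $\mu$ on this space of functions that is fixed by translation by $c_1$ satisfies $|\mu(s)|=2^{2/3}|\mu(1)|$, although $\sup_Y|s|\le\sup_Y|1|$. Nothing distinguishes $c_1$ from $c_2$ and $c_3$, so all three subgroups of order $2$ behave alike.

The constant $2x_1$ is the value at $c_1$ of the parameter $z=-x/y$ at the origin. In general the constant $\mathfrak{d}$ will be, up to a unit, the product of the $z(c)$ over the nonzero points $c$ of a cyclic subgroup of order $p^n$, and the valuation of this product stays bounded as $n\to\infty$. Two things remain to be done: to assemble spaces of functions with poles at torsion points into the representation $\rho_\psi$, in such a way that $\sup_Y$ is invariant, and to find $s$ for all $p$ and $n$ without explicit formulas.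

\section{A supersingular curve and the region $Y$}\label{sec:curve}

An elliptic curve $\bar E$ over a field $k_0$ of characteristic $p$ is \emph{supersingular} if $\bar E(\bar k_0)$ has no point of order $p$. For every $p$ there is such a curve over a finite field $k_0$. For $p=2$ take $y^2+y=x^3$, where $-(x,y)=(x,y+1)\ne(x,y)$; for $p>2$ see \cite[Theorem~V.4.1]{Silverman}. Let $K_0\subset\mathbb{C}_p$ be the unramified extension of $\mathbb{Q}_p$ with residue field $k_0$, and $R_0$ its ring of integers. Lift the coefficients of a Weierstrass equation of $\bar E$ to $R_0$. The discriminant is a unit, so we obtain an elliptic curve $E$ over $R_0$ with reduction $\bar E$. These data are fixed from now on.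

Let $\operatorname{red}\colon E(\mathbb{C}_p)\to\bar E(\bar k_0)$ be the reduction homomorphism and $\bar0$ the origin of $\bar E$. Since $\bar E(\bar k_0)$ has no point of order $p$, all $p$-power torsion points of $E$ lie in $\ker(\operatorname{red})$, the residue disc of $0$. Put
\[
Y=\{P\in E(\mathbb{C}_p):\operatorname{red}(P)\ne\bar0\}.
\]
This is the set of affine points with $|x|\le1$, $|y|\le1$. It is infinite, because for every $x\in\mathcal{O}_{\mathbb{C}_p}$ the Weierstrass equation is monic and integral in $y$. Translation by a $p$-power torsion point does not change $\operatorname{red}(P)$, so it is a bijection of $Y$. Multiplication by $p$ is injective on $\bar E(\bar k_0)$, so $[p]^{-1}(Y)=Y$; and $E(\mathbb{C}_p)$ is divisible, so $[p]\colon Y\to Y$ is surjective.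

Recall that $z=-x/y$ is a bijection from $\ker(\operatorname{red})$ onto the maximal ideal of $\mathcal{O}_{\mathbb{C}_p}$, that $z(pP)=[p](z(P))$ for a power series $[p](z)=\sum_{i\ge1}a_iz^i\in R_0[[z]]$ with $a_1=p$, and that the reduction of this series modulo $p$ is the expansion of $[p]^*z$ in the completed local ring $k_0[[z]]$ of $\bar E$ at $\bar0$.

\begin{lemma}\label{lem:valuation}
If $c\in E(\mathbb{C}_p)$ has exact order $p^j$ with $j\ge1$, then $v(z(c))=\dfrac{1}{p^{2j-2}(p^2-1)}$.
\end{lemma}

\begin{proof}
On $\bar E$ the map $[p]$ has degree $p^2$ and $\bar0$ is the only geometric point above $\bar0$, so the ramification index at $\bar0$ is $p^2$. Hence $a_{p^2}$ is a unit and $p\mid a_i$ for $i<p^2$; as $K_0$ is unramified, $v(a_i)\ge1$ for these $i$. For $\zeta\in\mathbb{C}_p$ with $0<v(\zeta)<\infty$ split $[p](\zeta)=A+B$ with $A=\sum_{i<p^2}a_i\zeta^i$ and $B=\sum_{i\ge p^2}a_i\zeta^i$. In each sum the first term has strictly smallest valuation, so $v(A)=1+v(\zeta)$ and $v(B)=p^2v(\zeta)$.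

Take $\zeta=z(c)$. If $j=1$, then $A=-B$, so $1+v(\zeta)=p^2v(\zeta)$, which is the claim. If $j>1$, then by induction $v(A+B)=v(z(pc))\le\frac{1}{p^2-1}<1<v(A)$. Therefore $v(B)=v(z(pc))$, that is, $v(\zeta)=v(z(pc))/p^2$.
\end{proof}

The next lemma makes sup norms on $Y$ finite and, later, invariant. For a finite extension $K\subset\mathbb{C}_p$ of $K_0$ with ring of integers $R$, uniformizer $\varpi$ and residue field $k$, let $E_R\subset\mathbb{P}^2_R$ be defined by the Weierstrass equation. It is smooth and proper over $R$, hence regular. Its special fiber $E_k$ is irreducible and reduced and equals $\operatorname{div}(\varpi)$; every other prime divisor is the closure of a closed point of $E_K$. A point $Q\in E(K)$ extends to a section of $E_R\to\operatorname{Spec}R$, whose image $[Q]$ is a prime divisor meeting $E_k$ only in $\operatorname{red}(Q)$.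

\begin{lemma}\label{lem:bounded}
\begin{enumerate}
\item[(i)] Let $Z\subset E_R$ be a finite union of sections $[Q]$ with $Q\in E(K)$ of $p$-power order. If $f$ is a regular function on $E_R\setminus Z$, then $|f|\le1$ on $Y$.
\item[(ii)] If $f\in\mathbb{C}_p(E)^\times$ has all its zeros and poles at $p$-power torsion points, then $|f|$ is constant on $Y$.
\item[(iii)] If $D$ is an effective divisor on $E_{\mathbb{C}_p}$ supported on $p$-power torsion points, then every $f\in\Gamma(E,\mathcal{O}(D))$ is bounded on $Y$.
\end{enumerate}
\end{lemma}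

\begin{proof}
(i) Scaling projective coordinates, a point $P\in Y$ is a morphism $\operatorname{Spec}\mathcal{O}_{\mathbb{C}_p}\to E_R$ that sends the closed point into $E_k\setminus\{\bar0\}$. This set is disjoint from $Z$, which meets $E_k$ only in $\bar0$. The preimage of the open set $E_R\setminus Z$ contains the closed point of $\operatorname{Spec}\mathcal{O}_{\mathbb{C}_p}$, so it is everything, and $f(P)\in\mathcal{O}_{\mathbb{C}_p}$.

(ii), (iii) Choose $K$ such that all torsion points in question are $K$-rational, and let $Z$ be the union of their sections. For a divisor $\Delta$ on $E_K$ we have $\Gamma(E_{\mathbb{C}_p},\mathcal{O}(\Delta))=\Gamma(E_K,\mathcal{O}(\Delta))\otimes_K\mathbb{C}_p$. In (ii) apply this to $\Delta=-\operatorname{div}f$, for which the space is the line $\mathbb{C}_pf$: up to a scalar, $f\in K(E)^\times$. In (iii) the space has a basis in $K(E)$, and it suffices to treat its elements. So let $f\in K(E)^\times$ and multiply it by a power of $\varpi$ so that its order along $E_k$ is $0$. Then $f$ has order $\ge0$ along every prime divisor of the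 normal scheme $E_R\setminus Z$, so it is regular there, and $|f|\le1$ on $Y$ by (i). In case (ii) the same applies to $1/f$, so $|f|=1$ on $Y$.
\end{proof}

\section{A geometric model for $d=1$}\label{sec:model}

In this section $E$ is viewed over $\mathbb{C}_p$, and $H_1$ is the Heisenberg group for $d=1$. Supersingularity plays no role here. We use the standard facts that a divisor $\sum n_Q[Q]$ on $E$ is principal if and only if $\sum n_Q=0$ and $\sum n_QQ=0$ in $E$, that $\Gamma(E,\mathcal{O}([0]))=\mathbb{C}_p$, and that $\mathbb{C}_p(E)$ is Galois over $[p^n]^*\mathbb{C}_p(E)$ with group the translations by $E[p^n]$. For a point $P$ and a divisor $\Delta=\sum n_Q[Q]$ put $t_P^*\Delta=\sum n_Q[Q-P]$, so that $f(\,\cdot+P)$ has divisor $t_P^*\operatorname{div}f$.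

\subsection{The tower of function spaces}

Let $D_n=[p^n]^*[0]=\sum_{Q\in E[p^n]}[Q]$. The space $\Gamma(E,\mathcal{O}(D_n))$ has dimension $\deg D_n=p^{2n}$ by Riemann--Roch, the same as the space of functions on $p^{-n}\mathbb{Z}_p/p^n\mathbb{Z}_p$. As $\mathcal{S}(\mathbb{Q}_p)$ is the union of the latter spaces, we form a union of the former, along the maps $[p]^*$. Let $\mathcal{K}=\varinjlim(\mathbb{C}_p(E),[p]^*)$, a field, and write $f^{(n)}\in\mathcal{K}$ for $f\in\mathbb{C}_p(E)$ placed at level $n$, so that $(f\circ[p])^{(n+1)}=f^{(n)}$. Since $[p]^*D_n=D_{n+1}$, the spaces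
\[
\mathcal{F}_n=\{f^{(n)}:f\in\Gamma(E,\mathcal{O}(D_n))\}
\]
increase with $n$. Put $\mathcal{F}=\bigcup_n\mathcal{F}_n$. It contains the constants, which form $\mathcal{F}_0$.

A translation of the tower is a compatible system of translations of all levels. Let $V$ be the group of sequences $w=(w_0,w_1,\dots)$ of $p$-power torsion points of $E$ with $pw_{i+1}=w_i$, and let $T=\{w\in V:w_0=0\}$. Then $T\cong\mathbb{Z}_p^2$ is the Tate module of $E$, and $V=T\otimes\mathbb{Q}_p$ is a $2$-dimensional $\mathbb{Q}_p$-vector space. For $n,r\ge0$,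
\begin{equation}\label{eq:levels}
(p^rw)_{n+r}=w_n,\qquad w\in p^nT\iff w_n=0,\qquad T/p^nT\cong E[p^n]\ \text{ via }\ w\mapsto w_n .
\end{equation}
The group $V$ acts on $\mathcal{K}$ by the field automorphisms $\sigma_wf^{(n)}=(f(\,\cdot+w_n))^{(n)}$; this is independent of the level because $p(P+w_{n+1})=pP+w_n$.

\subsection{The theta group}

The translation $\sigma_w$ moves the allowed poles from $D_n$ to $t_{w_n}^*D_n=[p^n]^*[-w_0]$. So it preserves $\mathcal{F}_n$ when $w\in T$, but not in general, and we correct it by a multiplier. Let $w\in p^{-n}T$ with $n\ge0$. Then $p^{2n}w_n=p^nw_0=0$. The divisor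
\[
t_{w_n}^*D_n-D_n=[p^n]^*\bigl([-w_0]-[0]\bigr)
\]
has degree $0$ and sum $-p^{2n}w_n=0$, so it is the divisor of some $g\in\mathbb{C}_p(E)^\times$. We call $g^{(n)}\in\mathcal{K}^\times$ \emph{admissible} for $w$. Admissible elements are unique up to a scalar, and the notion does not depend on $n$, because $[p]^*$ carries the divisor at level $n$ to the divisor at level $n+1$. Let $\mathcal{G}$ be the set of pairs $(w,g)$ with $w\in V$ and $g\in\mathcal{K}^\times$ admissible for $w$, with the product
\[
(w,g)(w',g')=(w+w',\,g\,\sigma_wg').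
\]
At a common level $n$ the divisor of $g\,\sigma_wg'$ is $(t_{w_n}^*D_n-D_n)+t_{w_n}^*(t_{w'_n}^*D_n-D_n)=t_{w_n+w_n'}^*D_n-D_n$, so the product lies in $\mathcal{G}$; the inverse of $(w,g)$ is $(-w,\sigma_{-w}g^{-1})$. Thus $\mathcal{G}$ is a group, and a central extension of $V$ by $\mathbb{C}_p^\times=\{(0,\lambda)\}$. It acts on $\mathcal{K}$ by $U(w,g)f=g\,\sigma_wf$. If $w\in p^{-n}T$ and $f\in\mathcal{F}_n$, then at level $n$ the divisor of $g\,\sigma_wf$ is at least $(t_{w_n}^*D_n-D_n)-t_{w_n}^*D_n=-D_n$. So $U(w,g)$ preserves $\mathcal{F}_n$ for $w\in p^{-n}T$, and $\mathcal{G}$ acts on $\mathcal{F}$. For $w\in T$ the constant $1$ is admissible, and the pairs $(w,1)$, $w\in T$, form a subgroup isomorphic to $T$. By \eqref{eq:levels} it acts on $\mathcal{F}_n$ through the translations by $T/p^nT=E[p^n]$.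

To compare $\mathcal{G}$ with $H_1$ we compute its commutator. Define $e(w,w')\in\mathbb{C}_p^\times$ by $(w,g)(w',g')=e(w,w')\,(w',g')(w,g)$; explicitly $e(w,w')=g\,\sigma_wg'/(g'\,\sigma_{w'}g)$, which does not depend on the choice of $g,g'$. Commutators in $\mathcal{G}$ are central, so the identity $[xx',y]=x[x',y]x^{-1}[x,y]$ and the relation $[y,x]=[x,y]^{-1}$ show that $e$ is bimultiplicative. Also $e(w,w)=1$ and $e(T,T)=1$, and therefore $e(p^{-n}w,p^nw')=e(p^{-n}w,w')^{p^n}=e(w,w')=1$ for $w,w'\in T$.

\begin{lemma}\label{lem:pairing}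
\begin{enumerate}
\item[(i)] If $w\in V$ and $e(w,T)=1$, then $w\in T$.
\item[(ii)] There is a symplectic $\mathbb{Q}_p$-bilinear form $B$ on $V$ with $e(w,w')=\psi(B(w,w'))$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $w\in p^{-n}T$ and let $g^{(n)}$ be admissible for $w$. For $w'\in T$, taking $g'=1$ gives $e(w,w')=g^{(n)}/\sigma_{w'}g^{(n)}$. So $g$ is invariant under translation by $E[p^n]$, and $g=g_0\circ[p^n]$ with $g_0\in\mathbb{C}_p(E)^\times$. As $[p^n]^*$ is injective on divisors, $\operatorname{div}g_0=[-w_0]-[0]$. A principal divisor has sum $0$, so $w_0=0$.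

(ii) For $w\in p^{-n}T$ the character $e(w,\cdot)$ of $V$ is trivial on $p^nT$, hence smooth. By Lemma~\ref{lem:characters}, $e(w,w')=\psi(B(w,w'))$ with a unique $\mathbb{Q}_p$-linear form $B(w,\cdot)$. By uniqueness $B$ is additive, hence $\mathbb{Q}$-linear, in $w$. To get $\mathbb{Q}_p$-linearity in $w$ we prove antisymmetry. Let $x=B(w,w')+B(w',w)$ and $c\in\mathbb{Q}$. From $e(w,cw')\,e(cw',w)=1$ we get $\psi(cx)=1$. The kernel of $c\mapsto\psi(cx)$ is an open, hence closed, subgroup of $\mathbb{Q}_p$ containing $\mathbb{Q}$, so $\psi(\mathbb{Q}_px)=1$ and $x=0$. Thus $B$ is antisymmetric, hence $\mathbb{Q}_p$-bilinear and alternating. If $B(w,\cdot)=0$, then $e(p^{-j}w,\cdot)=1$ for all $j$, so $p^{-j}w\in T$ for all $j$ by (i), and $w=0$.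
\end{proof}

Choose $u_1,u_2\in V$ with $B(u_1,u_2)=1$ and let $\iota\colon\mathbb{Q}_p^2\to V$ be the isomorphism $\iota(a,b)=au_1+bu_2$. Then $B(\iota(a,b),\iota(a',b'))=ab'-a'b$.

\subsection{The action of the Heisenberg group}

We need a homomorphism $H_1\to\mathcal{G}$ over $\iota$. The point to watch is smoothness: small elements of $H_1$ must go to pure translations $(w,1)$. We build the map from splittings of $\mathcal{G}$ over the two coordinate lines. Let $\ell\subset V$ be a line. The preimage $\mathcal{G}|_\ell$ is commutative because $B$ vanishes on $\ell$. It contains the direct product $\mathbb{C}_p^\times\times\{(w,1):w\in\ell\cap T\}$. The group $\mathbb{C}_p^\times$ is divisible, so any homomorphism to it from a subgroup of an abelian group extends to the whole group; extend the first projection to $\mathcal{G}|_\ell\to\mathbb{C}_p^\times$. The kernel of the extension maps isomorphically onto $\ell$ and contains the $(w,1)$ with $w\in\ell\cap T$. Applied to the lines spanned by $u_1$ and $u_2$, this gives homomorphisms $j_1,j_2\colon\mathbb{Q}_p\to\mathcal{G}$ such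 that $j_i(a)$ lies over $au_i$ and $j_i(a)=(au_i,1)$ whenever $au_i\in T$. Imitating the formula for $\rho_\psi$, put
\[
\Phi([a,b,t])=\psi\bigl(t+\tfrac{ab}{2}\bigr)\,j_2(b)\,j_1(a).
\]
Since $j_1(a)j_2(b')=\psi(ab')\,j_2(b')j_1(a)$, the product $\Phi([a,b,t])\Phi([a',b',t'])$ equals $j_2(b+b')j_1(a+a')$ times $\psi(t+t'+ab'+\frac12ab+\frac12a'b')$, and
\[
ab'+\tfrac12ab+\tfrac12a'b'=\tfrac12(ab'-a'b)+\tfrac12(a+a')(b+b').
\]
So $\Phi\colon H_1\to\mathcal{G}$ is a homomorphism, $\Phi([a,b,t])$ lies over $\iota(a,b)$, and $\mathcal{G}=\mathbb{C}_p^\times\,\Phi(H_1)$.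

\begin{proposition}\label{prop:model}
The representation $\rho_1=U\circ\Phi$ of $H_1$ on $\mathcal{F}$ is isomorphic to the Schr\"odinger representation on $\mathcal{S}(\mathbb{Q}_p)$.
\end{proposition}

\begin{proof}
By the Stone--von Neumann theorem it suffices to show that $\rho_1$ is smooth and irreducible with central character $\psi$. The central character is $\psi$ by the formula for $\Phi$. The set of $[a,b,t]$ with $au_1,bu_2\in p^nT$ and $t+ab/2\in\ker\psi$ is an open neighborhood of the identity, and for these elements $\Phi([a,b,t])=(w,1)$ with $w\in p^nT$, which acts trivially on $\mathcal{F}_n$. So every vector has an open stabilizer.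

For irreducibility we show first that for every nonzero $f\in\mathcal{F}_n$ that is an eigenvector of $T$, acting by $U(\cdot,1)$, there is $(w,g)\in\mathcal{G}$ such that $U(w,g)f$ is a nonzero constant. Let $\theta$ be the eigencharacter; it is a character of $T/p^nT$. The pairing $e$ defines a homomorphism $p^{-n}T/T\to\operatorname{Hom}(T/p^nT,\mathbb{C}_p^\times)$, which is injective by Lemma~\ref{lem:pairing}(i) and bijective since both groups have $p^{2n}$ elements. Pick $w\in p^{-n}T$ with $e(w,\cdot)=\theta$ on $T$, and $g$ admissible for $w$. For $w'\in T$,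
\[
U(w',1)\,U(w,g)f=e(w,w')^{-1}\,U(w,g)\,U(w',1)f=U(w,g)f .
\]
So at level $n$ the element $U(w,g)f\in\mathcal{F}_n$ is invariant under $E[p^n]$, hence of the form $f_0\circ[p^n]$. From $[p^n]^*\operatorname{div}f_0\ge-[p^n]^*[0]$ we get $f_0\in\Gamma(E,\mathcal{O}([0]))=\mathbb{C}_p$, as claimed.

Now let $\mathcal{F}'\ne0$ be an $H_1$-stable subspace of $\mathcal{F}$. It is $\mathcal{G}$-stable. The group $T$ acts on each $\mathcal{F}_n$ through a finite abelian group, so every $T$-stable subspace of $\mathcal{F}_n$ is spanned by eigenvectors. For some $n$ the space $\mathcal{F}'\cap\mathcal{F}_n$ is nonzero; it contains an eigenvector, so $1\in\mathcal{F}'$. Then every $T$-eigenvector of $\mathcal{F}$, being a multiple of some $U(w,g)^{-1}1$, lies in $\mathcal{F}'$, and $\mathcal{F}'=\mathcal{F}$.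
\end{proof}

\section{The norm}\label{sec:norm}

We use twice the following fact: for sets $Y_1,Y_2$ the map $\operatorname{Fun}(Y_1)\otimes\operatorname{Fun}(Y_2)\to\operatorname{Fun}(Y_1\times Y_2)$ between spaces of $\mathbb{C}_p$-valued functions is injective. (If $\sum_if_i(y_1)f_i'(y_2)=0$ identically with the $f_i$ linearly independent, fix $y_2$ to get $f'_i(y_2)=0$.) First, it gives $\mathcal{S}(\mathbb{Q}_p)^{\otimes d}=\mathcal{S}(\mathbb{Q}_p^d)$, surjectivity being clear on indicator functions of cosets of $p^r\mathbb{Z}_p^d$; and by its defining formula, $\rho_\psi([a,b,t])$ is $\psi(t)$ times the tensor product of the one-variable operators of $[a_i,b_i,0]$. Fix an isomorphism as in Proposition~\ref{prop:model}. We identify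
\[
\mathcal{S}=\mathcal{F}^{\otimes d}=\bigcup_n\mathcal{F}_n^{\otimes d},\qquad \rho_\psi([a,b,t])=\psi(t)\bigotimes_{i=1}^d\rho_1([a_i,b_i,0]),
\]
and we identify $W$ with $V^d$ by sending $w=(a,b)$ to $(w^1,\dots,w^d)$, $w^i=\iota(a_i,b_i)$. Then $T^d$ is a lattice in $W$.

Since $Y$ contains no $p$-power torsion point, an element $f\in\mathcal{F}_n^{\otimes d}$ is, at level $n$, a function defined everywhere on $Y^d$. Put
\[
N(f)=\sup_{P\in Y^d}|f(P)|,\qquad e_0=1\otimes\cdots\otimes1 .
\]

\begin{proposition}\label{prop:norm}
$N$ is a well-defined $H$-invariant norm on $\mathcal{S}$, and $N(e_0)=1$.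
\end{proposition}

\begin{proof}
The value $N(f)$ does not depend on the level because $[p]\colon Y^d\to Y^d$ is surjective, and it is finite by Lemma~\ref{lem:bounded}(iii). Homogeneity and the ultrametric inequality hold pointwise. A nonzero rational function has finitely many zeros and $Y$ is infinite, so $\mathcal{F}_n\to\operatorname{Fun}(Y)$ is injective; by the fact above so is $\mathcal{F}_n^{\otimes d}\to\operatorname{Fun}(Y^d)$. Hence $N$ is a norm, and $N(e_0)=1$.

The operators of $H$ translate by torsion points, which preserves $Y$, and multiply by admissible functions, so we must show that the admissible functions chosen by $\Phi$ have absolute value $1$ on $Y$. If $(w,g)\in\mathcal{G}$, then at any level $g$ has its zeros and poles at $p$-power torsion points, so $|g|$ is a constant $|g|_Y$ on $Y$ by Lemma~\ref{lem:bounded}(ii), the same at all levels. Since translations by torsion points preserve $Y$, the map $\delta\colon\mathcal{G}\to\mathbb{R}_{>0}$, $\delta(w,g)=|g|_Y$, is a homomorphism. On the center of $H_1$ we have $\delta\circ\Phi=|\psi|=1$, so $\delta\circ\Phi$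 factors through a homomorphism $\mathbb{Q}_p^2\to\mathbb{R}_{>0}$. Given $a,b\in\mathbb{Q}_p$, choose $n$ with $p^nau_1,\,p^nbu_2\in T$. Then $\Phi([p^na,p^nb,0])$ is a root of unity times some $(w,1)$ with $w\in T$, so $\delta(\Phi([a,b,0]))^{p^n}=1$. A positive real root of unity is $1$, so $\delta\circ\Phi=1$.

Let $h=[a,b,t]\in H$ and $f\in\mathcal{S}$, and write $\Phi([a_i,b_i,0])=(w^i,g_i^{(n)})$ at a level $n$ with $f\in\mathcal{F}_n^{\otimes d}$. Then $(\rho_\psi(h)f)(P)=\psi(t)\prod_ig_i(P_i)\cdot f(P_1+w^1_n,\dots,P_d+w^d_n)$ on $Y^d$ with $|g_i|=1$ on $Y$, so $N(\rho_\psi(h)f)=N(f)$.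
\end{proof}

For $w=(w^i)\in T^d$ let $U_w=\bigotimes_iU(w^i,1)$, the pure translation. Then $U_{w+w'}=U_wU_{w'}$ and $U_we_0=e_0$. Moreover $U_w$ is a nonzero scalar multiple of $\rho_\psi([w,0])$, because in each factor the two elements of $\mathcal{G}$ involved lie over the same point $w^i\in V$.

\section{Traces along cyclic isogenies}\label{sec:key}

\begin{proposition}\label{prop:key}
Let $n\ge1$ and let $C\subset E[p^n]$ be cyclic of order $p^n$. There are $s\in\Gamma(E,\mathcal{O}(D_n))$ and a constant $\mathfrak{d}\in\mathbb{C}_p^\times$ with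
\[
\sup_Y|s|\le1,\qquad \sum_{c\in C}s(\,\cdot+c)=\mathfrak{d},\qquad v(\mathfrak{d})=\frac1{p+1}\sum_{j=1}^np^{1-j}<\frac{p}{p^2-1}.
\]
\end{proposition}

The sum over $C$ is the trace along the isogeny $\pi\colon E\to E'=E/C$, and the bound on $Y$ holds for sections defined over the ring of integers. So we extend $\pi$ over $R$ and answer two questions. The first is local: how divisible is the trace on integral functions? We write $\operatorname{Tr}=\mathfrak{d}\,\tau$ with $\tau$ surjective as a map of sheaves and compute $v(\mathfrak{d})$ along the zero section. The second is global: does $\tau$ take the value $1$ on a global section with poles along $D_n$? The poles are needed, since without them the only sections are constants and $\tau(1)=p^n/\mathfrak{d}$ is not a unit. The obstruction is an $H^1$, which we compute on the special fiber, where $\pi$ is a Frobenius map.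

Throughout the section $q=p^n$, $K\subset\mathbb{C}_p$ is a finite extension of $K_0$ over which $E[q]$ is rational, and $R,\varpi,k,E_R$ are as in Section~\ref{sec:curve}.

\subsection{The isogeny over $R$}

Let $\pi\colon E_K\to E'_K=E_K/C$ be the quotient and $\hat\pi$ the dual isogeny, so $\hat\pi\pi=[q]$. The curve $E'_K$ has good reduction, being isogenous to $E_K$ \cite[VII.7.2]{Silverman}; let $E'_R$ be its smooth proper model and $\bar0'$ the origin of $E'_k$. The N\'eron property says that every homomorphism between the generic fibers of two such models extends uniquely to a homomorphism over $R$. So $\pi$ and $\hat\pi$ extend, with $\hat\pi\pi=[q]$. Define divisors on $E_R$ and $E'_R$ as sums of sections,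
\[
D=\sum_{Q\in E[q]}[Q],\qquad D'=\sum_{Q'\in\pi(E[q])}[Q'].
\]
The generic fiber of $D$ is $D_n$. The group $\pi(E[q])\cong E[q]/C$ has $q$ elements. All $Q$ reduce to $\bar0$ and hence all $Q'$ reduce to $\pi(\bar0)=\bar0'$, so $D_k=q^2[\bar0]$ and $D'_k=q[\bar0']$.

\begin{lemma}\label{lem:flat}
The morphism $\pi\colon E_R\to E'_R$ is finite and flat of degree $q$. For $Q\in E[q]$ the scheme-theoretic preimage of the section $[\pi(Q)]$ is $\sum_{c\in C}[Q+c]$. In particular $\pi^*D'=D$, and $\ker\pi=\sum_{c\in C}[c]$.
\end{lemma}

\begin{proof}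
Since $[q]$ is non-constant on both fibers over $R$, so is $\pi$. Thus $\pi$ is proper and quasi-finite, hence finite. The fiber criterion says that a morphism between $R$-flat schemes of finite type is flat if it is flat on each fiber over $R$; a non-constant morphism of smooth irreducible curves is flat, so $\pi$ is flat. Its degree is that of $\pi_K$, namely $q$.

An $R$-flat closed subscheme of $E_R$ is determined by its generic fiber: its structure sheaf has no $\varpi$-torsion, so a local function lies in its ideal if and only if it does so after inverting $\varpi$. The preimage of $[\pi(Q)]$ is $R$-flat by base change, and its generic fiber is the reduced scheme $Q+C$ because $\pi_K$ is \'etale. The divisor $\sum_c[Q+c]$ has the same generic fiber. Near a point of $E_k$ it is cut out by a function $\phi$ not divisible by the prime element $\varpi$; if $\varpi a=\phi b$, then $\varpi\mid b$ and $a\in(\phi)$, so it is $R$-flat as well.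
\end{proof}

\subsection{The normalized trace}

Let $\mathcal{A}=\pi_*\mathcal{O}_{E_R}$, a sheaf of algebras that is locally free of rank $q$ over $\mathcal{O}'=\mathcal{O}_{E'_R}$, and let $\mathcal{L}=\mathcal{H}om_{\mathcal{O}'}(\mathcal{A},\mathcal{O}')$, an $\mathcal{A}$-module by $(a\lambda)(a')=\lambda(aa')$. The trace $\operatorname{Tr}(a)$ of multiplication by $a$ on $\mathcal{A}$ defines a global section $\operatorname{Tr}$ of $\mathcal{L}$. Since $\mathcal{A}$ is locally free, the formation of $\mathcal{L}$ and of $\operatorname{Tr}$ commutes with any base change on $E'_R$. To speak of the divisibility of $\operatorname{Tr}$ we show that $\mathcal{L}$ is a line bundle on $E_R$.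

\begin{lemma}\label{lem:tau}
There are a global section $\tau$ of $\mathcal{L}$ and a power $\mathfrak{d}=\varpi^l$, $l\ge0$, such that $\mathcal{L}$ is free of rank one over $\mathcal{A}$ with generator $\tau$, and $\operatorname{Tr}=\mathfrak{d}\,\tau$. The map $\tau\colon\mathcal{A}\to\mathcal{O}'$ is surjective.
\end{lemma}

\begin{proof}
Let $y$ be a closed point of $E'_R$, with residue field $\kappa$; by properness it lies on $E'_k$. The fiber $A=\mathcal{A}\otimes\kappa$ is the ring of a finite closed subscheme of the smooth curve $E_k$, so $A=\prod_x\mathcal{O}_{E_k,x}/(t_x^{e_x})$ with uniformizers $t_x$. Every nonzero ideal of $A$ contains the minimal ideal $(t_x^{e_x-1})$ of one of the factors. The elements $t_x^{e_x-1}$ lie in different factors, so they are linearly independent, and there is a $\kappa$-linear $\lambda\colon A\to\kappa$ taking the value $1$ on each. The kernel of $A\to\operatorname{Hom}_\kappa(A,\kappa)$, $a\mapsto a\lambda$, is an ideal on which $\lambda$ vanishes, hence $0$, and by dimension the map is bijective. Lift $\lambda$ to a section of $\mathcal{L}$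 near $y$. By Nakayama's lemma the resulting map $\mathcal{A}\to\mathcal{L}$ is surjective near $y$, and a surjection of locally free $\mathcal{O}'$-modules of the same rank is an isomorphism. Every point of $E'_R$ specializes to a closed point, so $\mathcal{L}$ is an invertible $\mathcal{A}$-module, that is, a line bundle on $E_R$.

On the generic fiber $\pi$ is \'etale: the fibers of $\mathcal{A}$ are products of separable field extensions, the trace form is nondegenerate, and so $\operatorname{Tr}$ generates $\mathcal{L}$ there. Hence the divisor of the section $\operatorname{Tr}$ is supported on $E_k$ and equals $l\,E_k=\operatorname{div}(\varpi^l)$ for some $l\ge0$. The rational section $\tau=\varpi^{-l}\operatorname{Tr}$ has trivial divisor on the normal scheme $E_R$, so it is a generator of $\mathcal{L}$. Finally, at each point of $E'_R$ the functional $\tau\otimes\kappa$ generates $\operatorname{Hom}_\kappa(A,\kappa)\ne0$, so it is nonzero, and $\tau$ is surjective by Nakayama's lemma.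
\end{proof}

Because $\mathfrak{d}$ is a constant, it can be computed over any section of $E'_R$. Over the zero section the algebra $\mathcal{A}$ is generated by $z$, and the trace is explicit.

\begin{lemma}\label{lem:different}
$v(\mathfrak{d})=\sum_{0\ne c\in C}v(z(c))=\frac1{p+1}\sum_{j=1}^np^{1-j}<\frac{p}{p^2-1}$.
\end{lemma}

\begin{proof}
The restriction of $\mathcal{A}$ to the zero section of $E'_R$ is the ring $A_0$ of $\ker\pi=\sum_{c\in C}[c]$. It is a finite $R$-algebra whose only closed point is $\bar0$, so it is a complete local ring and a quotient of the completed local ring $R[[z]]$ of $E_R$ at $\bar0$. There the section $[c]$ has ideal $(z-z(c))$. So $A_0=R[[z]]/(\varphi)$ with $\varphi=\prod_{c\in C}(z-z(c))$. This polynomial is monic and congruent to $z^q$ modulo $\varpi$, so $A_0=R[z]/(\varphi)$ by Weierstrass division, with basis $1,z,\dots,z^{q-1}$. Its roots are distinct.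

Let $\tau_\varphi\colon A_0\to R$ be the $R$-linear map with $z^{q-1}\mapsto1$ and $z^i\mapsto0$ for $i<q-1$. The matrix $(\tau_\varphi(z^{i+j}))_{0\le i,j<q}$ has zeros for $i+j<q-1$ and ones for $i+j=q-1$, so its determinant is $\pm1$ and $\tau_\varphi$ is a free generator of $\operatorname{Hom}_R(A_0,R)$ over $A_0$. Euler's formula \cite[III~\S6]{Serre} says that in $A_0\otimes K$ the trace of $z^i/\varphi'(z)$ is $0$ for $0\le i<q-1$ and $1$ for $i=q-1$; that is, $\operatorname{Tr}=\varphi'(z)\,\tau_\varphi$. On the other hand, the restriction $\tau_0$ of $\tau$ is also a generator, so $\tau_0=u\tau_\varphi$ with $u\in A_0^\times$, and $\operatorname{Tr}=\mathfrak{d}\,\tau_0$. Hence $\varphi'(z)=\mathfrak{d}\,u$ in $A_0$. Apply the ring homomorphism $A_0\to R$, $z\mapsto0$: we get $v(\mathfrak{d})=v(\varphi'(0))=\sum_{c\ne0}v(z(c))$. The group $C$ has $p^j-p^{j-1}$ elements of exact order $p^j$, so Lemma~\ref{lem:valuation} gives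
\begin{equation}\label{eq:sum}
v(\mathfrak{d})=\sum_{j=1}^n\frac{p^{j-1}(p-1)}{p^{2j-2}(p^2-1)}=\frac1{p+1}\sum_{j=1}^np^{1-j}<\frac1{p+1}\cdot\frac{p}{p-1}.
\end{equation}
\end{proof}

For $p=2$, $n=1$ this is the value $\frac13$ found in Section~\ref{sec:example}. The sum converges because the number of points of order $p^j$ in $C$ grows like $p^j$ while their valuations decay like $p^{-2j}$.

\subsection{Surjectivity on global sections}

The vanishing theorem that we need reduces to the following statement in characteristic $p$. Its only input is that a nonzero regular differential on an elliptic curve has no zeros.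

\begin{lemma}\label{lem:powers}
Let $X$ be an elliptic curve over $\bar k$ with origin $\bar0$, and for a power $q'$ of $p$ let $\mathcal{O}_X^{q'}\subset\mathcal{O}_X$ be the subsheaf of $q'$-th powers. Let $(X_i)$ be a cover of $X$ by nonempty open sets and $f_i\in\mathcal{O}_X(X_i)$ with $f_i-f_j\in\mathcal{O}_X^q(X_i\cap X_j)$ for all $i,j$. Assume $\operatorname{ord}_{\bar0}f_i\ge q$ whenever $\bar0\in X_i$. Then $f_i\in\mathcal{O}_X^q(X_i)$ for all $i$.
\end{lemma}

\begin{proof}
First, a regular function $g$ on an open subset of $X$ with $dg=0$ is the $p$-th power of a regular function. Indeed, let $t$ be a uniformizer at $\bar0$. Then $dt\ne0$ and $\bar k(X)=\bigoplus_{i<p}\bar k(X)^pt^i$, because $[\bar k(X):\bar k(X)^p]=p$ and $t$ is not a $p$-th power. For $b_i\in\bar k(X)^p$ we have $d(\sum b_it^i)=\sum ib_it^{i-1}dt$, so $dg=0$ forces $g\in\bar k(X)^p$. The $p$-th root has order $\ge0$ wherever $g$ does, so it is regular.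

We show by induction on $0\le r\le n$ that $f_i=g_i^{p^r}$ with $g_i$ regular on $X_i$ and $g_i-g_j\in\mathcal{O}_X^{q/p^r}$. For $r=0$ take $g_i=f_i$. Suppose this holds for some $r<n$. Then $g_i-g_j$ is a $p$-th power, so $dg_i=dg_j$ on $X_i\cap X_j$, and the $dg_i$ glue to a regular differential $\eta$ on $X$. If $\bar0\in X_i$, then $\operatorname{ord}_{\bar0}g_i\ge q/p^r\ge2$, so $\eta$ vanishes at $\bar0$. As $\Omega_X$ is trivial, $\eta=0$. Hence $g_i=\tilde g_i^{\,p}$ with $\tilde g_i$ regular. Moreover $(\tilde g_i-\tilde g_j)^p=g_i-g_j$ is the $p$-th power of a section of $\mathcal{O}_X^{q/p^{r+1}}$, and Frobenius is injective, so $\tilde g_i-\tilde g_j\in\mathcal{O}_X^{q/p^{r+1}}$. This is the statement for $r+1$. The case $r=n$ is the lemma.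
\end{proof}

By the projection formula and Lemma~\ref{lem:flat}, $\pi_*\mathcal{O}_{E_R}(D)=\mathcal{A}\otimes\mathcal{O}'(D')$, so $\tau$ induces a map on global sections.

\begin{lemma}\label{lem:surjective}
The map $\tau\colon H^0(E_R,\mathcal{O}(D))\to H^0(E'_R,\mathcal{O}'(D'))$ is surjective.
\end{lemma}

\begin{proof}
Let $\mathcal{M}=\ker\tau$. The sequence $0\to\mathcal{M}\to\mathcal{A}\to\mathcal{O}'\to0$ is locally split, so $\mathcal{M}$ is locally free and the sequence stays exact under base change and under duality. Twisting by $\mathcal{O}'(D')$, we see that it suffices to prove $H^1(E'_R,\mathcal{M}(D'))=0$.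

\emph{Reduction to the special fiber.} This group is a finitely generated $R$-module because $E'_R$ is proper. The sequence $0\to\mathcal{M}(D')\xrightarrow{\ \varpi\ }\mathcal{M}(D')\to\mathcal{M}(D')|_{E'_k}\to0$ embeds $H^1(E'_R,\mathcal{M}(D'))/\varpi$ into $H^1(E'_k,\mathcal{M}(D')|_{E'_k})$. By Nakayama's lemma it suffices that the latter vanishes, and this may be checked after extending scalars to $\bar k$. Let $X=E_{\bar k}$ and $X'=E'_{\bar k}$, and keep the names $\pi,\mathcal{M},D,D',\tau$ for the restrictions.

\emph{Duality.} Serre duality says that for a locally free sheaf $\mathcal{E}$ on $X'$ the space $H^1(X',\mathcal{E})$ is dual to $H^0(X',\mathcal{E}^\vee\otimes\Omega_{X'})$. As $\Omega_{X'}$ is trivial, we need $H^0(X',\mathcal{M}^\vee(-D'))=0$. Dualizing the sequence above gives $\mathcal{M}^\vee=(\pi_*\mathcal{O}_X)^\vee/\mathcal{O}_{X'}\tau$. Since $\tau$ is a free generator, $a\mapsto a\tau$ is an isomorphism $\pi_*\mathcal{O}_X\to(\pi_*\mathcal{O}_X)^\vee$ sending $1$ to $\tau$. So $\mathcal{M}^\vee\cong\pi_*\mathcal{O}_X/\mathcal{O}_{X'}$, and we must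 prove
\begin{equation}\label{eq:vanishing}
H^0\bigl(X',\ \pi_*\mathcal{O}_X(-D)/\mathcal{O}_{X'}(-D')\bigr)=0 .
\end{equation}

\emph{Frobenius.} The kernel of $\pi$ on $X$ has the single geometric point $\bar0$, so the separable degree of $\pi$ is $1$. A non-constant map of curves over $\bar k$ factors as the Frobenius map of its inseparable degree followed by a separable map \cite[II.2.12]{Silverman}, so $\pi$ is the $q$-Frobenius followed by an isomorphism. Hence $\pi$ is a homeomorphism, $\pi^*\bar k(X')=\bar k(X)^q$, the ramification index is $q$ at every point, and $\mathcal{O}_{X'}$ is identified with $\mathcal{O}_X^q$. A section in \eqref{eq:vanishing} is therefore represented on an open cover $(X_i)$ of $X$ by sections $f_i$ of $\mathcal{O}_X(-q^2[\bar0])$ whose differences lie in $\mathcal{O}_{X'}(-D')\subset\mathcal{O}_X^q$. By Lemma~\ref{lem:powers}, $f_i$ is a section of $\mathcal{O}_X^q=\mathcal{O}_{X'}$. If $\bar0\in X_i$, then $f_i$ has order $\ge q^2$ at $\bar0$ on $X$, hence order $\ge q$ at $\bar0'$ on $X'$. So $f_i$ is a section of $\mathcal{O}_{X'}(-q[\bar0'])=\mathcal{O}_{X'}(-D')$,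 and the section in \eqref{eq:vanishing} is zero.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
The constant function $1$ is a section of $\mathcal{O}'(D')$. By Lemma~\ref{lem:surjective} there is $s\in H^0(E_R,\mathcal{O}(D))$ with $\tau(s)=1$, so $\operatorname{Tr}(s)=\mathfrak{d}$ by Lemma~\ref{lem:tau}. At the generic point of $E'_R$ the map $\operatorname{Tr}$ is the field trace of $K(E)/\pi^*K(E')$, a Galois extension whose group consists of the translations by $C$. Hence $\sum_{c\in C}s(\,\cdot+c)=\mathfrak{d}$. The valuation of $\mathfrak{d}$ is given by Lemma~\ref{lem:different}. The function $s$ is regular on $E_R\setminus\operatorname{supp}D$, so $|s|\le1$ on $Y$ by Lemma~\ref{lem:bounded}(i).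
\end{proof}

\begin{remark}\label{rem:ordinary}
Supersingularity was used three times: it keeps all $p$-power torsion away from $Y$ (Lemma~\ref{lem:bounded} and Proposition~\ref{prop:norm}), it makes \eqref{eq:sum} converge, and it makes $\pi$ purely inseparable on the special fiber for every $C$. Suppose instead that $\bar E(\bar k_0)$ has $p$ points killed by $p$. Then $[p]$ has ramification index $p$ at $\bar0$, and the proof of Lemma~\ref{lem:valuation}, with $p$ in place of $p^2$, gives $v(z(c))=1/(p^{j-1}(p-1))$ for a point $c\in\ker(\operatorname{red})$ of exact order $p^j$. For a cyclic subgroup $C\subset\ker(\operatorname{red})$ of order $p^n$ each $j$ then contributes $1$, so $\sum_{0\ne c\in C}v(z(c))=n$, and \eqref{eq:trace} with $v(\mathfrak{d})=n$ gives no growth. This is the behavior of the direction $(0,1)$ in Example~\ref{ex:sup}.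
\end{remark}

\section{Proof of Theorem~\ref{thm:main} and of Theorem~\ref{thm:strong}(a), (b)}\label{sec:proofs}

For each $n\ge1$ and each cyclic subgroup $C\subset E[p^n]$ of order $p^n$ fix a function $s_{n,C}$ as in Proposition~\ref{prop:key}. Let $\Sigma_n$ be the set of all elements $1\otimes\cdots\otimes s_{n,C}^{(n)}\otimes\cdots\otimes1$ of $\mathcal{S}$, over the $d$ positions and all $C$. The group $E[p^n]\cong(\mathbb{Z}/p^n)^2$ has $p^{2n}-p^{2n-2}$ elements of order $p^n$, and each $C$ contains $p^n-p^{n-1}$ of them, so there are $p^{n-1}(p+1)$ subgroups $C$. Thus $\Sigma_n$ has at most $d\,p^{n-1}(p+1)$ elements, and $N\le1$ on $\Sigma_n$.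

The following lemma feeds Proposition~\ref{prop:key} into \eqref{eq:trace}. Two points need care. An eigenvector of the $[ta,0]$ has to be shown to be \emph{fixed} by the pure translations $U_{ta}$, and this comes from the fixed vector $e_0$. And when $a$ is divisible by $p^r$ in $T^d$, it moves level $n$ only by a point of order dividing $p^{n-r}$; we then place the function $s_{n,C}$ at level $n+r$, where $a$ acts by a generator of $C$.

\begin{lemma}\label{lem:growth}
Let $a_1\in T^d\setminus pT^d$, $r\ge0$ and $a=p^ra_1$. Let $\mu$ be a functional on $\mathcal{S}$ that is an eigenvector of $\{[ta,0]:t\in\mathbb{Z}_p\}$, and let $h\in H$ be such that $\mu(\rho_\psi(h)e_0)\ne0$. Then for every $n\ge1$ there is $f_n\in\mathcal{S}$ with $N(f_n)\le1$ and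
\begin{equation}\label{eq:growth}
|\mu(\rho_\psi(h)f_n)|\ \ge\ p^{\,n-\frac{p}{p^2-1}}\,|\mu(\rho_\psi(h)e_0)| .
\end{equation}
If $r=0$, one can take $f_n\in\Sigma_n$.
\end{lemma}

\begin{proof}
Put $\mu'=\mu\circ\rho_\psi(h)$. By \eqref{eq:ccr}, $\rho_\psi(h)$ commutes with $\rho_\psi([a,0])$ up to a scalar, so $\mu'\circ\rho_\psi([a,0])$ is a multiple of $\mu'$. As $a\in T^d$, the operator $U_a$ is defined and is a multiple of $\rho_\psi([a,0])$, so $\mu'\circ U_a=\lambda\mu'$ for a scalar $\lambda$. Evaluating at $e_0=U_ae_0$ and using $\mu'(e_0)\ne0$ gives $\lambda=1$.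

Choose $i$ with $a_1^i\notin pT$ and let $P=(a_1^i)_n$. By \eqref{eq:levels}, $P=(a^i)_{n+r}$, $p^nP=(a_1^i)_0=0$ and $p^{n-1}P=(a_1^i)_1\ne0$. So $C=\langle P\rangle$ is cyclic of order $p^n$; let $s=s_{n,C}$ with its constant $\mathfrak{d}$. Since $D_n\le D_{n+r}$, the function $s$ lies in $\Gamma(E,\mathcal{O}(D_{n+r}))$, and we may put
\[
f_n=1\otimes\cdots\otimes s^{(n+r)}\otimes\cdots\otimes1\qquad(s^{(n+r)}\text{ in the $i$-th place}).
\]
Then $N(f_n)=\sup_Y|s|\le1$, and $f_n\in\Sigma_n$ if $r=0$. The operator $U_a^j=U_{ja}$ translates the $i$-th factor at level $n+r$ by $jP$ and fixes the constants in the other places. Hence $\sum_{j=0}^{p^n-1}U_a^jf_n=\mathfrak{d}\,e_0$, and \eqref{eq:trace} for $\mu'$, with $v(\mathfrak{d})<p/(p^2-1)$, gives \eqref{eq:growth}.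
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}(a)]
It remains to prove the inequality. Let $\alpha\in\mathrm{Gr}$. By Lemma~\ref{lem:functional}(ii) there is $h\in H$ with $|\mu_\alpha(\rho_\psi(h)e_0)|=\|e_0\|_\alpha>0$. Scaling a nonzero vector of $\alpha$ by a suitable power of $p$, we find $a\in\alpha$ with $a\in T^d\setminus pT^d$. The functional $\mu_\alpha$ is fixed by all $[ta,0]$, by Lemma~\ref{lem:functional}(i). Lemma~\ref{lem:growth} with $r=0$ gives $f_n\in\Sigma_n$ with
\[
\|f_n\|_\alpha\ \ge\ |\mu_\alpha(\rho_\psi(h)f_n)|\ \ge\ p^{\,n-\frac{p}{p^2-1}}\,\|e_0\|_\alpha ,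
\]
the first inequality by Lemma~\ref{lem:functional}(ii).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The norm $N$ is $H$-invariant by Proposition~\ref{prop:norm}. If $\|\cdot\|_\alpha\le C_0N$ for some $\alpha$ and $C_0$, then part (a) gives $p^{\,n-p/(p^2-1)}\|e_0\|_\alpha\le C_0$ for all $n\ge1$, which is impossible since $\|e_0\|_\alpha>0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}(b)]
Suppose that $\mu\ne0$ satisfies $|\mu|\le C_0N$ and is an eigenvector of $\{[ta,0]:t\in\mathbb{Z}_p\}$ with $a\ne0$. Write $a=p^ra_1$ with $r\in\mathbb{Z}$ and $a_1\in T^d\setminus pT^d$. If $r<0$, replace $a$ by $a_1=p^{-r}a$, which only shrinks the set $\{[ta,0]\}$; so we may assume $r\ge0$. By irreducibility $\rho_\psi(H)e_0$ spans $\mathcal{S}$, so there is $h\in H$ with $\mu(\rho_\psi(h)e_0)\ne0$. For the vectors $f_n$ of Lemma~\ref{lem:growth}, invariance of $N$ gives $|\mu(\rho_\psi(h)f_n)|\le C_0N(f_n)\le C_0$ for all $n$. This contradicts \eqref{eq:growth}.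
\end{proof}

\section{Independence of the completions}\label{sec:density}

To approximate $\phi_1$ in the norm $N$ and $\phi_2$ in the norm $\|\cdot\|_\alpha$ by one vector, we must split $\phi_1-\phi_2$ into a part that is small for $N$ and a part that is small for $\|\cdot\|_\alpha$. The seminorm $\nu$ below measures how well this can be done. It lies below both norms, so minimality applies to it.

\begin{proof}[Proof of Theorem~\ref{thm:strong}(c)]
Fix $\alpha$ and put
\[
\nu(f)=\inf\bigl\{\max(N(f_1),\|f_2\|_\alpha):\ f_1,f_2\in\mathcal{S},\ f=f_1+f_2\bigr\}.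
\]
Decompositions can be scaled, added, and moved by $\rho_\psi(h)$, so $\nu$ is an $H$-invariant non-archimedean seminorm. The decompositions $f=f+0$ and $f=0+f$ give $\nu\le N$ and $\nu\le\|\cdot\|_\alpha$. The set $\{f:\nu(f)=0\}$ is an $H$-stable subspace, hence $0$ or $\mathcal{S}$ by irreducibility. If it were $0$, then $\nu$ would be an $H$-invariant norm dominated by $\|\cdot\|_\alpha$, hence equivalent to it by Theorem~\ref{thm:minimality}. Then $\|\cdot\|_\alpha\le C_0\,\nu\le C_0N$ for some $C_0$, contradicting Theorem~\ref{thm:main}. So $\nu=0$.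

Given $\phi_1,\phi_2\in\mathcal{S}$ and $\varepsilon>0$, write $\phi_1-\phi_2=f_1+f_2$ with $N(f_1)<\varepsilon$ and $\|f_2\|_\alpha<\varepsilon$. Then $f=\phi_1-f_1=\phi_2+f_2\in\mathcal{S}$ satisfies $N(f-\phi_1)<\varepsilon$ and $\|f-\phi_2\|_\alpha<\varepsilon$. So the diagonal is dense in $\mathcal{S}\oplus\mathcal{S}$, which is dense in $\widehat{\mathcal{S}}_N\oplus\widehat{\mathcal{S}}_\alpha$. Give the direct sum the maximum of the two norms. The diagonal map is then an isometry from $\mathcal{S}$ with the norm $\max(N,\|\cdot\|_\alpha)$ onto a dense subspace of a complete space, which is therefore the completion.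
\end{proof}

\begin{thebibliography}{9}

\bibitem{Ophir}
Amit Ophir, \emph{On the rigidity of invariant norms on the $p$-adic Schr\"odinger representation}, arXiv:2101.00342 (2021).

\bibitem{Serre}
Serre, \emph{Local Fields}.

\bibitem{Silverman}
Silverman, \emph{The Arithmetic of Elliptic Curves}.

\end{thebibliography}
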